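
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Tightness of sphere products in the boundary of a cross polytope}


\begin{abstract}
Let $M$ be a combinatorial triangulation of $S^k\times S^m$, $k,m\ge 1$, that is a subcomplex of the boundary of the $(k+m+2)$-dimensional cross polytope; every centrally symmetric combinatorial triangulation on $2(k+m+2)$ vertices is of this kind. We prove that $M$ is tight with respect to every field and that all its vertex links are $\min\{k,m\}$-stacked spheres. This proves a conjecture stated by Effenberger. The idea is that $M$ is a hypersurface in a triangulated sphere. It has two sides, their homology forces each of them to contain a full skeleton of the cross polytope, and these skeleta control both the half-space sections of $M$ and its vertex links. We also treat connected closed homology manifolds in place of $S^k\times S^m$, determine their face numbers when they are not homology spheres, and show that $\min\{k,m\}$ cannot be lowered.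
\end{abstract}

\section{The question and the results}

\paragraph{Central symmetry and cross polytopes.}
A simplicial complex is \emph{centrally symmetric} if its vertex set carries a simplicial involution $\sigma$ such that no face contains a vertex $v$ together with $\sigma(v)$; in particular $\sigma$ fixes no vertex. If there are $n=2N$ vertices, we may send the $i$-th pair $\{v,\sigma(v)\}$ to $\{e_i,-e_i\}$ and extend linearly on simplices. This realizes the complex as a subcomplex of the boundary $\partial\beta^N$ of the cross polytope
\[
\beta^N=\mathrm{conv}\{\pm e_1,\dots,\pm e_N\}\subset E^N .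
\]
The faces of $\partial\beta^N$ are precisely the sets of vertices that contain no antipodal pair.

\paragraph{Tightness.}
Let $M\subset E^N$ be a connected subcomplex of $\partial\beta^N$ and let $F$ be a field. Then $M$ is \emph{$F$-tight} if for every open or closed half-space $h\subset E^N$ the homomorphism
\[
H_*(M\cap h;F)\longrightarrow H_*(M;F)
\]
induced by inclusion is injective, and \emph{tight} if this holds for $F=\mathbb Z_2$. In other words, a half-space section may show some of the homology of $M$, but may not create any of its own. This is very restrictive. Every proper face of $\beta^N$ can be cut off by a half-space, and the section of $M$ retracts to the subcomplex induced on the vertices cut off (Lemma~\ref{lem:halfspace}). So if $M$ uses all $2N$ vertices and is $F$-tight, then any two non-antipodal vertices must span an edge of $M$; otherwise some section would have two components. A torus with $f_0$ vertices has $3f_0$ edges, and $\beta^N$ has $2N(N-1)$ edges. So a torus using all vertices of $\beta^N$ can be tight only if $6N=2N(N-1)$, that is, $N=4$. This is the value $N=k+m+2$ for $k=m=1$.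

\paragraph{Stackedness.}
A \emph{combinatorial $d$-manifold} is a simplicial complex all of whose vertex links are PL (combinatorial) $(d-1)$-spheres. A triangulated $d$-ball, meaning a simplicial complex homeomorphic to a ball, is \emph{$k$-stacked} if all its faces of dimension at most $d-k-1$ lie on its boundary. A triangulated $(d-1)$-sphere is $k$-stacked if it is the boundary of a $k$-stacked $d$-ball. For $d\ge2$ and $k\ge1$, let $\mathcal K^k(d)$ be the class of combinatorial $d$-manifolds all of whose vertex links are $k$-stacked spheres; for $k=1$ this is Walkup's class $\mathcal K(d)$. The smaller $k$ is, the stronger the condition: a $1$-stacked $d$-ball has no interior faces other than its facets and the walls between them.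

\paragraph{The problem.}
Effenberger \cite{Effenberger} stated the following conjecture: \emph{for $k,m\ge1$, every centrally symmetric combinatorial triangulation of $S^k\times S^m$ on $n=2(k+m+2)$ vertices is tight as a subcomplex of the $\frac n2$-dimensional cross polytope, and belongs to $\mathcal K^{\min\{k,m\}}(k+m)$.}

Put $d=k+m$. The number $2(d+2)$ is exactly the one for which $M$ has codimension one in the sphere $|\partial\beta^{d+2}|\cong S^{d+1}$. The model for such a hypersurface is
\[
S^{d+1}=\partial(D^{k+1}\times D^{m+1})=(S^k\times D^{m+1})\cup(D^{k+1}\times S^m),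
\]
where the two pieces meet in $S^k\times S^m$. So one expects that $M$ has two sides which look like $S^k$ and $S^m$. This is true in homology, and it implies the conjecture.

\begin{theorem}\label{thm:main}
Let $k,m\ge1$, $d=k+m$, and let $M$ be a combinatorial triangulation of $S^k\times S^m$ that is a subcomplex of $\partial\beta^{d+2}$; for instance, any centrally symmetric one on $2(d+2)$ vertices. Then $M$ is $F$-tight in $\beta^{d+2}$ for every field $F$, in particular tight, and $M\in\mathcal K^{\min\{k,m\}}(d)$.
\end{theorem}

The involution serves only to place $M$ inside $\partial\beta^{d+2}$; the embedded $M$ need not be symmetric. The theorem is not vacuous: Klee and Novik \cite{KleeNovik} construct centrally symmetric triangulations of $S^k\times S^m$ on $2(k+m+2)$ vertices for all $k,m$. We do not use this. Reading ``ball'' in the PL sense does not change the result: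

\begin{theorem}\label{thm:PL}
The $\min\{k,m\}$-stacked balls bounded by the vertex links of $M$ in Theorem~\ref{thm:main} can be taken to be PL balls.
\end{theorem}

For tightness a homological hypothesis suffices. A \emph{closed $F$-homology $d$-manifold} is a finite $d$-dimensional simplicial complex in which the link of every nonempty face $\sigma$ has the $F$-homology of $S^{d-|\sigma|}$, where $|\sigma|$ is the number of vertices of $\sigma$. Closed combinatorial $d$-manifolds have this property for every $F$.

\begin{theorem}\label{thm:general}
Let $d\ge2$, $N=d+2$, $S=\partial\beta^N$, and let $M\subset S$ be a connected closed $F$-homology $d$-manifold.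
\begin{enumerate}
\item Either $M$ has the $F$-homology of $S^d$, or it has the $F$-homology of $S^k\times S^m$ for some $1\le k\le m$ with $k+m=d$.
\item In the second case, $M$ contains all faces of $\beta^{d+2}$ of dimension at most $k$, and $M=A\cap B$ for subcomplexes with $A\cup B=S$, where $A$ and $B$ have the $F$-homology of $S^k$ and $S^m$ and contain the full $k$-skeleton and the full $m$-skeleton of $S$, respectively. Moreover, $M$ is $F$-tight. Its $f$-vector is determined by $(k,m)$: with $h_M(t)=\sum_i f_{i-1}(M)\,t^i(1-t)^{d+1-i}$,
\[
(1-t)\,h_M(t)=\sum_{l=0}^{N} c_l\binom Nl t^l,\qquad c_l=a_l+b_l-1,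
\]
where $a_l=1$ for $l\le k+1$ and $a_l=(-1)^{l-k-1}$ for $l\ge k+1$, while $b_l=1$ for $l\le m+1$ and $b_l=(-1)^{l-m-1}$ for $l\ge m+1$.
\item If $M$ uses all $2(d+2)$ vertices, then $M$ is $F$-tight if and only if it is not an $F$-homology sphere.
\item If $M$ is as in Theorem~\ref{thm:main} with $2\le k\le m$, then no vertex link of $M$ is $(k-1)$-stacked.
\end{enumerate}
\end{theorem}

Connectedness is needed in (1): if $\tau$ is a facet of $S$, then $\partial\tau$ and $\partial(-\tau)$ are disjoint, and their union is a closed $d$-manifold with two components. Using all vertices is needed in (3): the sphere $\partial\beta^{d+1}\subset\partial\beta^{d+2}$ is $F$-tight, as we check after Lemma~\ref{lem:halfspace}.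

\section{The smallest case: a torus with eight vertices}\label{sec:torus}

This section illustrates the proof on an example; nothing later depends on it. Let $d=2$, $k=m=1$. We label the vertices of $\beta^4$ by $\mathbb Z/8$ so that $i$ and $i+4$ are antipodal. Then $S=\partial\beta^4$ has as faces the subsets of $\mathbb Z/8$ that contain no pair $\{i,i+4\}$, and it has $16$ facets. Let $A$ be generated by the eight tetrahedra
\[
T_i=\{i,i+1,i+2,i+3\},\qquad i\in\mathbb Z/8 .
\]
Two consecutive ones share a triangle $\{i+1,i+2,i+3\}$. The triangles lying in only one $T_i$ are $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$; let $M$ be generated by these $16$ triangles.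

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \x in {0,...,7}{
  \draw (\x,0)--(\x+1,0)--(\x+1,1)--(\x,1)--cycle;
  \draw (\x,0)--(\x+1,1);
}
\foreach \x/\l in {0/0,1/1,2/2,3/3,4/4,5/5,6/6,7/7,8/0}
  \node[below] at (\x,0) {$\l$};
\foreach \x/\l in {0/2,1/3,2/4,3/5,4/6,5/7,6/0,7/1,8/2}
  \node[above] at (\x,1) {$\l$};
\end{tikzpicture}
\caption{An eight-vertex torus in $\partial\beta^4$. The lattice point $(x,y)$ carries the label $x+2y\in\mathbb Z/8$, and points of the boundary of the strip are identified according to the labels. The triangles below the diagonals are $\{i,i+1,i+3\}$, those above are $\{i,i+2,i+3\}$. Antipodal vertices are $i$ and $i+4$.}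
\label{fig:torus}
\end{figure}

\noindent
Triangulate the plane by the integer lattice with the diagonals of Figure~\ref{fig:torus} and divide by $\Lambda=\{(x,y):x+2y\equiv0 \bmod 8\}$, a sublattice of index $8$. The quotient is a torus with $8$ vertices, $24$ edges and $16$ triangles. The labeling maps it bijectively, face by face, to $M$: the edges go to the $24$ distinct pairs $\{i,i+s\}$ with $s=1,2,3$, and the triangles to $16$ distinct triples. So $M$ is a torus, and $i\mapsto i+4$ makes it centrally symmetric.

Multiplication by $3$ is a bijection of $\mathbb Z/8$ that preserves antipodal pairs. It maps $\{i,i+1,i+3\}$ to $\{3i,3i+3,3i+1\}$ and $\{i,i+2,i+3\}$ to $\{j,j+2,j+3\}$ with $j=3i+6$, so it preserves $M$. It maps $T_i$ to $\{3i,3i+1,3i+3,3i+6\}$, a set with cyclic gaps $1,2,3,2$, whereas the $T_i$ have cyclic gaps $1,1,1,5$. So the eight images are the eight facets of $S$ that are not in $A$. They generate a complex $B=3A$ with $A\cup B=S$, and $M$ is the common boundary of $A$ and $B$.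

\paragraph{The two sides are homology circles.}
Let $\tilde A$ be the complex on $\mathbb Z$ with facets $\{i,i+1,i+2,i+3\}$. It is contractible, being built from a simplex by successively attaching simplices along a face. The vertices of a face differ by at most $3$, so the faces of $A$ lift uniquely up to translation by $8\mathbb Z$, and $A=\tilde A/8\mathbb Z$ for a free action. So $H_*(A)\cong H_*(S^1)$, and a closed edge path in $A$, with each edge read as a step in $\{\pm1,\pm2,\pm3\}$, represents one eighth of the sum of its steps in $H_1(A;\mathbb Z)=\mathbb Z$. The same holds for $B$ after multiplication by $3$.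

\paragraph{A section.}
The face $W=\{0,1,2\}$ of $\beta^4$ is cut off by a half-space, and the section of $M$ retracts to the induced complex $M[W]$, a hollow triangle. Does it survive in $H_1(M)$? In $A$ it is filled by the interior triangle $\{0,1,2\}$. In $B$ it is not filled: multiplying by $3$ we read it as $0,3,6,8$, with steps $3,3,2$ and sum $8$, so it generates $H_1(B)$. So the loop survives in $B$, hence in $M$.

\paragraph{Why this always works.}
When a half-space cuts out the vertex set $W$, we will see that $H_*(M[W])$ splits as a sum of contributions from $A[W]$ and $B[W]$. So the question is whether a loop of, say, $A[W]$ can bound in $A$ without bounding in $A[W]$. The obstruction lies in $H_2(A,A[W])$. The $3$-manifold $A$, with boundary $M$, satisfies a duality by which this group is $H^1(A[U],M[U])$, where $U=V\setminus W$ is the complement of $W$ in the vertex set $V$. This group is zero as soon as every edge of $A$ lies in $M$, that is, as soon as $B$ contains all edges of $S$.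

And this in turn follows from $H_1(B)\neq0$. Indeed, let $V_I$ be the union of two antipodal pairs and $V_J$ the union of the other two, so that $S[V_I]$ and $S[V_J]$ are $4$-cycles. The set $|B[V_J]|$ is at most one-dimensional, so by general position every $1$-cycle of the $3$-manifold $B$ can be moved off it. The complement of $|B[V_J]|$ in $|B|$ retracts to $|B[V_I]|$. So $H_1(B[V_I])\to H_1(B)\ne0$ is onto. But a subcomplex of a $4$-cycle carries a nonzero $1$-cycle only if it is the whole $4$-cycle. Hence $B\supset S[V_I]$, and every edge of $S$ lies in some $S[V_I]$.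

The rest of the paper makes this argument precise in all dimensions, with a duality theorem in place of general position, and then uses the skeleta once more to find the stacked balls.

\section{Preliminaries}

Throughout, $d\ge2$, $N=d+2$ and $S=\partial\beta^N$, with vertex set $V$; so $|S|$ is a $(d+1)$-sphere. The link of a face $\sigma$ of $S$ is isomorphic to $\partial\beta^{N-|\sigma|}$, where $|\sigma|$ is the number of vertices. (We also write $|X|$ for the polyhedron of a complex $X$; no confusion will arise.) For a complex $X$ and a set $W$, $X[W]$ is the induced subcomplex, consisting of the faces of $X$ all of whose vertices lie in $W$. Every complex contains the empty face.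

Homology has coefficients in the field $F$ unless stated otherwise. Reduced homology is computed from the augmented chain complex, so $\tilde H_{-1}(\{\emptyset\})=F$; we write $\tilde\beta_i$ for reduced Betti numbers. A complex is \emph{$F$-acyclic} if all its reduced homology vanishes; it then has a vertex. We use the following facts.

\emph{Top cycles.} A proper subcomplex of a triangulated $e$-sphere, $e\ge0$, has $\tilde H_e=0$. Indeed, it misses a facet, and the support of a (reduced) $e$-cycle is all facets or none.

\emph{Duality.} Let $Q$ be an oriented $q$-manifold and $L\subset K$ compact polyhedra in it. Then $H^p(K,L)\cong H_{q-p}(Q\setminus L,\,Q\setminus K)$ \cite[Thm.~VI.8.3]{Bredon}. (\v{C}ech and singular cohomology agree for polyhedra.)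

\emph{Homology manifolds.} A closed $F$-homology $d$-manifold is pure, and each of its $(d-1)$-faces lies in exactly two $d$-faces. Indeed, a maximal face $\sigma$ with $1\le|\sigma|\le d$ would have link $\{\emptyset\}$, with the wrong homology; and the link of a face with $d$ vertices is at most $0$-dimensional with the homology of $S^0$, hence consists of two points.

\begin{lemma}\label{lem:retract}
Let $X$ be a finite simplicial complex whose vertices lie in the disjoint union of two sets $U$ and $W$. Then $|X|\setminus|X[U]|$ deformation retracts onto $|X[W]|$, by a homotopy that moves each point along a segment inside its carrier simplex.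
\end{lemma}

\begin{proof}
Write $x\in|X|$ in barycentric coordinates as $x=\sum x_vv$ and let $s(x)=\sum_{v\in W}x_v$. Then $s(x)=0$ if and only if $x\in|X[U]|$. Where $s>0$, put $r(x)=s(x)^{-1}\sum_{v\in W}x_vv\in|X[W]|$. Barycentric coordinates are continuous, so $r$ is continuous, and $(x,\lambda)\mapsto(1-\lambda)x+\lambda r(x)$ is the required homotopy: it keeps $s$ positive and fixes $|X[W]|$.
\end{proof}

\section{The two sides of a hypersurface}

Let $M\subset S$ be a closed $F$-homology $d$-manifold. The sum of its $d$-faces is a cycle modulo $2$, since each $(d-1)$-face of $M$ lies in two of them. As $H_d(S;\mathbb Z_2)=0$, it is the boundary of the sum of some set $c$ of facets of $S$. Let $A$ be the subcomplex generated by the facets in $c$, and $B$ the one generated by the facets not in $c$. Each $d$-face $\varphi$ of $S$ lies in exactly two facets of $S$, and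
\begin{equation}\label{eq:sides}
\varphi\in M\quad\Longleftrightarrow\quad\text{exactly one of the two facets containing }\varphi\text{ is in }c.
\end{equation}
The definition of $A$ and $B$ does not involve $F$ and is symmetric in the two sides; so $A$ and $B$ may be exchanged in all statements below.

\begin{lemma}\label{lem:sides}
\begin{enumerate}
\item[(a)] $A\cup B=S$ and $A\cap B=M$; both $A$ and $B$ are proper subcomplexes of $S$, pure of dimension $d+1$.
\item[(b)] If $\sigma\in A\setminus M$, then $\mathrm{lk}(\sigma,A)=\mathrm{lk}(\sigma,S)$. If $\emptyset\neq\sigma\in M$, then $\mathrm{lk}(\sigma,A)$ and $\mathrm{lk}(\sigma,B)$ are $F$-acyclic.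
\item[(c)] The inclusions induce $\tilde H_i(M)\cong\tilde H_i(A)\oplus\tilde H_i(B)$ for $i\le d-1$. Moreover, $H_{d+1}(A)=H_{d+1}(B)=0$, and there is an exact sequence
\[
0\to F\to H_d(M)\to H_d(A)\oplus H_d(B)\to0 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every face of $S$ lies in a facet, so $A\cup B=S$. A face of $M$ lies in a $d$-face of $M$, hence in $A\cap B$ by \eqref{eq:sides}. Conversely, let $\sigma\in A\cap B$. Then $\sigma$ lies in a facet in $c$ and in a facet outside $c$. Facets are choices of a sign for each coordinate, so these two facets can be joined by changing one sign at a time while keeping the signs that belong to $\sigma$. Some step leads from $c$ to its complement or back; the $d$-face common to the two facets of this step contains $\sigma$ and lies in $M$ by \eqref{eq:sides}. Finally, $M$ has a $d$-face, so by \eqref{eq:sides} facets of both kinds exist.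

(b) If $\sigma\in A\setminus M$, then $\sigma\notin B$, so no face of $S$ containing $\sigma$ is in $B$, and all of them are in $A$. Now let $\emptyset\ne\sigma\in M$ and $e=d-|\sigma|\ge-1$. The $(e+1)$-sphere $\mathrm{lk}(\sigma,S)$ is the union of $\mathrm{lk}(\sigma,A)$ and $\mathrm{lk}(\sigma,B)$, which intersect in $\mathrm{lk}(\sigma,M)$, a complex with the homology of $S^e$. Both are proper subcomplexes, because $\sigma$ lies in a $d$-face of $M$ and hence in facets of both kinds; so both have $\tilde H_{e+1}=0$. For $i<e$, the Mayer--Vietoris sequence gives $\tilde H_i(\mathrm{lk}(\sigma,A))\oplus\tilde H_i(\mathrm{lk}(\sigma,B))=0$. Around $i=e$ it reads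
\[
0\to F\to F\to\tilde H_e(\mathrm{lk}(\sigma,A))\oplus\tilde H_e(\mathrm{lk}(\sigma,B))\to0,
\]
the first two groups being $\tilde H_{e+1}(\mathrm{lk}(\sigma,S))$ and $\tilde H_e(\mathrm{lk}(\sigma,M))$. So the last group vanishes.

(c) $H_{d+1}(A)=H_{d+1}(B)=0$ because $A$ and $B$ are proper. The rest is the Mayer--Vietoris sequence of $S=A\cup B$, in which $\tilde H_i(S)=0$ for $i\le d$ and $H_{d+1}(S)=F$.
\end{proof}

Part (b) says that $A$ behaves, for homology, like a manifold with boundary $M$: its links at interior faces are spheres, those at boundary faces are acyclic. This suffices for the duality we need.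

\section{Duality for one side}

The obstruction to injectivity of $H_*(A[W])\to H_*(A)$ is the relative group $H_*(A,A[W])$. By Lemma~\ref{lem:retract} it is the homology of $|A|$ relative to the complement of $|A[U]|$, where $U=V\setminus W$, and so it should be dual to a cohomology group of $A[U]$. Since $A$ has the boundary $M$, this cohomology must be taken relative to $M[U]$. We first show that cycles can be pushed off $M$.

\begin{lemma}\label{lem:push}
For every subcomplex $Y$ of $A$ (possibly $Y=\{\emptyset\}$), the inclusion $|A|\setminus(|M|\cup|Y|)\hookrightarrow|A|\setminus|Y|$ induces an isomorphism in homology.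
\end{lemma}

\begin{proof}
Let $Y'$ be a subcomplex of $A$. The vertices of the barycentric subdivision $\mathrm{sd}\,A$ are the nonempty faces of $A$, and $\mathrm{sd}\,Y'$ is the subcomplex induced on those that lie in $Y'$. By Lemma~\ref{lem:retract}, applied to $\mathrm{sd}\,A$, the space $|A|\setminus|Y'|$ therefore deformation retracts onto the order complex of the poset of nonempty faces of $A$ not in $Y'$. We use this for $Y'=Y$ and $Y'=Y\cup M$. As all maps in question are inclusions, it remains to show that the inclusion of the order complex of $Q$ into that of $P$ is an isomorphism in homology, where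
\[
P=\{\sigma\in A:\ \sigma\ne\emptyset,\ \sigma\notin Y\},\qquad Q=P\setminus M .
\]
Adjoin the elements of $P\cap M$ to $Q$ one at a time, in order of decreasing dimension. When $\sigma$ is adjoined, the elements already present and comparable to $\sigma$ are exactly the faces $\tau\supsetneq\sigma$ of $A$: such $\tau$ are not in $Y$, since $\sigma\notin Y$, and those in $M$ have been adjoined before; on the other hand, proper faces of $\sigma$ lie in $M$ and have not been adjoined yet. So the order complex grows by a cone over $\mathrm{sd}\,\mathrm{lk}(\sigma,A)$. This link is $F$-acyclic by Lemma~\ref{lem:sides}(b), so homology does not change.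
\end{proof}

\begin{proposition}\label{prop:duality}
Let $W\subset V$ and $U=V\setminus W$. For all $j$,
\[
H_j(A,A[W])\cong H^{d+1-j}(A[U],M[U]),
\]
and likewise for $B$.
\end{proposition}

\begin{proof}
Let $K=|A[U]|$ and $L=|M[U]|$, so that $L=K\cap|M|=K\cap|B|$. Duality in the oriented $(d+1)$-manifold $|S|$ gives
\[
H^{d+1-j}(K,L)\cong H_j(|S|\setminus L,\ |S|\setminus K).
\]
The set $|B|\setminus L$ is closed in $|S|\setminus L$ and contained in the open subset $|S|\setminus K$, because $K\cap|B|=L$. We excise it. Since $|S|\setminus|B|=|A|\setminus|M|$, the right side becomes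
\[
H_j\bigl(|A|\setminus|M|,\ |A|\setminus(|M|\cup K)\bigr).
\]
By Lemma~\ref{lem:push}, with $Y=\{\emptyset\}$ and with $Y=A[U]$, and the five lemma, this is $H_j(|A|,|A|\setminus K)$. By Lemma~\ref{lem:retract}, $|A|\setminus K$ deformation retracts onto $|A[W]|$.
\end{proof}

\section{Homology forces skeleta}

We draw three consequences of Proposition~\ref{prop:duality}: for $W=\emptyset$, for $W$ a union of antipodal pairs, and for the case that the other side contains a skeleton.

\begin{lemma}\label{lem:alexander}
$\tilde\beta_j(A)=\tilde\beta_{d-j}(B)$ for $0\le j\le d$.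
\end{lemma}

\begin{proof}
Proposition~\ref{prop:duality} with $W=\emptyset$ and excision give $H_j(A)\cong H^{d+1-j}(A,M)\cong H^{d+1-j}(S,B)$. Consider the exact sequence
\[
\tilde H^{d-j}(S)\to\tilde H^{d-j}(B)\to H^{d+1-j}(S,B)\to\tilde H^{d+1-j}(S)\to\tilde H^{d+1-j}(B).
\]
If $j\ge1$, both groups of $S$ vanish, so $H_j(A)\cong\tilde H^{d-j}(B)$. If $j=0$, then $\tilde H^d(S)=0$, $H^{d+1}(S)=F$ and $H^{d+1}(B)=0$, so $\dim H_0(A)=\beta_d(B)+1$.
\end{proof}

\begin{lemma}\label{lem:skeleton}
Let $1\le j\le d$ and $\tilde H_j(A)\ne0$. Then $A$ contains all faces of $S$ of dimension at most $j$, and $\tilde\beta_j(A)=1$.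
\end{lemma}

\begin{proof}
Let $I\subset\{1,\dots,N\}$ with $|I|=j+1$, and $V_I=\{\pm e_i:i\in I\}$. The complex $A[V\setminus V_I]$ is a subcomplex of $\partial\beta^{N-j-1}$, so its dimension is at most $N-j-2=d-j$. Proposition~\ref{prop:duality} gives
\[
H_j(A,A[V_I])\cong H^{d+1-j}\bigl(A[V\setminus V_I],M[V\setminus V_I]\bigr)=0 ,
\]
so $\tilde H_j(A[V_I])\to\tilde H_j(A)\neq0$ is onto. But $A[V_I]$ is a subcomplex of the $j$-sphere $S[V_I]\cong\partial\beta^{j+1}$, and a proper subcomplex of it has no $j$-dimensional homology. Hence $A[V_I]=S[V_I]$ and $\tilde\beta_j(A)=1$. Every face of $S$ of dimension at most $j$ lies in some $S[V_I]$.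
\end{proof}

\begin{lemma}\label{lem:inject}
Suppose that $B$ contains all faces of $S$ of dimension at most $p$. Then $H_l(A[W])\to H_l(A)$ is injective for all $W\subset V$ and all $l\ge d-p$, and $H_i(A)=0$ for $i>d-p$.
\end{lemma}

\begin{proof}
Faces of $A$ of dimension at most $p$ lie in $A\cap B=M$. So, with $U=V\setminus W$, there are no nonzero relative cochains of $(A[U],M[U])$ in degrees at most $p$. Hence $H_{l+1}(A,A[W])\cong H^{d-l}(A[U],M[U])=0$ if $d-l\le p$, which gives the injectivity. For $W=\emptyset$ the same vanishing, with $i=l+1$, reads $H_i(A)=0$ for $i\ge d-p+1$.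
\end{proof}

\begin{proposition}\label{prop:homology}
Let $M\subset S$ be a connected closed $F$-homology $d$-manifold. Either $A$ and $B$ are $F$-acyclic and $M$ is an $F$-homology sphere; or, for some $k,m\ge1$ with $k+m=d$, $A$ has the $F$-homology of $S^k$ and contains the $k$-skeleton of $S$, $B$ has the $F$-homology of $S^m$ and contains the $m$-skeleton of $S$, and $M$ has the $F$-homology of $S^k\times S^m$.
\end{proposition}

\begin{proof}
Here connectedness enters: Lemma~\ref{lem:sides}(c) with $i=0$ gives $\tilde H_0(A)=\tilde H_0(B)=0$. By Lemma~\ref{lem:alexander}, $H_d(A)=H_d(B)=0$, and then $H_d(M)\cong F$ by Lemma~\ref{lem:sides}(c).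

If $A$ is acyclic, so is $B$ by Lemma~\ref{lem:alexander}, and $M$ is an $F$-homology sphere by Lemma~\ref{lem:sides}(c). Otherwise let $k$ be the least index with $\tilde\beta_k(A)\ne0$. As the degrees $0$, $d$ and $d+1$ are excluded, $1\le k\le d-1$. Put $m=d-k$; then $\tilde\beta_m(B)\neq0$ by Lemma~\ref{lem:alexander}. By Lemma~\ref{lem:skeleton}, $A$ contains the $k$-skeleton, $B$ contains the $m$-skeleton, and $\tilde\beta_k(A)=1$. Now Lemma~\ref{lem:inject} with $p=m$ gives $H_i(A)=0$ for $i>k$, so $A$ has the homology of $S^k$. Lemma~\ref{lem:alexander} gives the homology of $B$, and Lemma~\ref{lem:sides}(c) that of $M$.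
\end{proof}

In the second case we name the sides so that $k\le m$. Then $M=A\cap B$ contains all faces of $S$ of dimension at most $k$, in particular all vertices, and all faces of $A$ of dimension at most $m$ lie in $M$.

If $M$ triangulates $S^k\times S^m$ with $k,m\ge1$, it is connected and not a homology sphere, so the second case holds for every field $F$; the pair found is the given one up to order, since $k$ and $m$ are the only degrees strictly between $0$ and $d$ in which $M$ has homology.

\section{Tightness}

\begin{lemma}\label{lem:halfspace}
Let $X$ be a subcomplex of $S$, $h\subset E^N$ an open or closed half-space, and $W=V\cap h$. Then $|X|\cap h$ deformation retracts onto $|X[W]|$. If $\emptyset\ne W\ne V$, then $S[W]$ is a cone.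
\end{lemma}

\begin{proof}
The complement of $h$ is convex and contains $V\setminus W$. So no point of $|X[V\setminus W]|$ lies in $h$, and the homotopy of Lemma~\ref{lem:retract} for $U=V\setminus W$ is defined on $|X|\cap h$. It stays in $h$, since both $x$ and $r(x)\in\mathrm{conv}\,W$ lie in the convex set $h$.

For the second statement, note that $h$ cannot contain one antipodal pair and miss another one entirely, for then the origin would lie both in $h$ and in its complement. So either $W$ contains no antipodal pair, or $W$ meets every antipodal pair. In the first case any $w\in W$, and in the second the antipode $w$ of any vertex outside $W$, satisfies $w\in W$ and $-w\notin W$. Then adding $w$ to a face of $S[W]$ creates no antipodal pair, so $S[W]$ is a cone with apex $w$.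
\end{proof}

The lemma and its proof hold for a cross polytope of any dimension. So they show at once that $\partial\beta^{d+1}\subset\partial\beta^{d+2}$ is $F$-tight, as claimed in the introduction: a half-space in $E^{d+2}$ meets $E^{d+1}$ in a half-space, the empty set or all of $E^{d+1}$. Hence a section is empty, or contractible, or its inclusion into the sphere is a homotopy equivalence.

\begin{proposition}\label{prop:tight}
In the second case of Proposition~\ref{prop:homology}, $M$ is $F$-tight in $\beta^N$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:halfspace} we must show that $H_*(M[W])\to H_*(M)$ is injective for $W=V\cap h$. This is trivial for $W=\emptyset$ and $W=V$; otherwise $\tilde H_*(S[W])=0$.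

\emph{Splitting.} We have $S[W]=A[W]\cup B[W]$ and $A[W]\cap B[W]=M[W]$. As $S[W]$ is acyclic, the Mayer--Vietoris sequence gives the isomorphism in the top row of the commutative square of inclusion-induced maps
\[
\begin{array}{ccc}
\tilde H_i(M[W])&\xrightarrow{\ \cong\ }&\tilde H_i(A[W])\oplus\tilde H_i(B[W])\\[2pt]
\big\downarrow&&\big\downarrow\\[2pt]
\tilde H_i(M)&\longrightarrow&\tilde H_i(A)\oplus\tilde H_i(B).
\end{array}
\]
So if both $\tilde H_i(A[W])\to\tilde H_i(A)$ and $\tilde H_i(B[W])\to\tilde H_i(B)$ are injective, the left vertical map is injective too.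

\emph{The side $A$.} For $i\ge k=d-m$, injectivity is Lemma~\ref{lem:inject} with $p=m$, because $B$ contains the $m$-skeleton. For $i<k$, the source vanishes: $A[W]$ contains the $k$-skeleton of $S[W]$, so $\tilde H_i(A[W])=\tilde H_i(S[W])=0$.

\emph{The side $B$.} For $i\ge m=d-k$, use Lemma~\ref{lem:inject} with $A,B$ exchanged and $p=k$, because $A$ contains the $k$-skeleton. For $i<m$, $\tilde H_i(B[W])=\tilde H_i(S[W])=0$, because $B$ contains the $m$-skeleton.

So $\tilde H_*(M[W])\to\tilde H_*(M)$ is injective. As $M$ contains all vertices, $|M[W]|$ is nonempty, and the same holds for unreduced homology.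
\end{proof}

The two skeleta thus play complementary roles: the skeleton of $A$ kills the homology of $A[W]$ below degree $k$, and that of $B$ forbids new fillings in $A$ from degree $k$ on.

\section{Stacked vertex links}

Let $M$ be a combinatorial triangulation of $S^k\times S^m$. For the second half of Theorem~\ref{thm:main} we need, for each vertex $v$, a ball bounded by $\mathrm{lk}(v,M)$ with few interior faces. There are two candidates, $\mathrm{lk}(v,A)$ and $\mathrm{lk}(v,B)$. The interior faces of $A$ (those not in $M$) have dimension greater than $m$, those of $B$ only greater than $k$; so for $k\le m$ we choose $A$. It has to be shown that $\mathrm{lk}(v,A)$ is a ball and not merely acyclic. Here the hypothesis that $M$ is a combinatorial manifold is used: it makes $\mathrm{lk}(v,M)$ locally flat in $\mathrm{lk}(v,S)$, so that the Schoenflies theorem applies.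

\begin{lemma}\label{lem:schoenflies}
Let $\Sigma$ be a combinatorial $e$-sphere, $e\ge1$, and let $\Gamma\subset\Sigma$ be a subcomplex that is a combinatorial $(e-1)$-sphere. Then $(|\Sigma|,|\Gamma|)$ is homeomorphic to the standard pair $(S^e,S^{e-1})$.
\end{lemma}

\begin{proof}
We use induction on $e$. For $e=1$, $\Gamma$ consists of two points of a circle. Let $e\ge2$ and let $w$ be a vertex of $\Gamma$. The pair $(\mathrm{lk}(w,\Sigma),\mathrm{lk}(w,\Gamma))$ is standard by induction. The open star $O_w$ of $w$ in $\Sigma$ and $D_w=O_w\cap|\Gamma|$ form the open cone over this pair, so $(O_w,D_w)\cong(\mathbb R^e,\mathbb R^{e-1})$. The sets $O_w$ cover $|\Gamma|$.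

By Alexander duality, $|\Sigma|\setminus|\Gamma|$ has exactly two components $U_1,U_2$. We claim that the two components of $O_w\setminus D_w$ lie in different ones. The set $|\Gamma|\setminus D_w$ is the polyhedron of a proper subcomplex of the $(e-1)$-sphere $\Gamma$, so its $(e-1)$-dimensional reduced cohomology vanishes. By Alexander duality its complement $U_1\cup U_2\cup D_w$ is connected. If both components of $O_w\setminus D_w$ were in $U_1$, then $U_1\cup D_w=U_1\cup O_w$ and $U_2$ would be disjoint nonempty open sets covering this complement, a contradiction. The same argument excludes $U_2$.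

Hence $U_i\cup|\Gamma|$ is, for $i=1,2$, a topological manifold with boundary $|\Gamma|$. By Brown's collar theorem \cite{BrownCollar}, $|\Gamma|$ is collared in each of them and so bicollared in $|\Sigma|$. The generalized Schoenflies theorem \cite{BrownSchoenflies} finishes the proof.
\end{proof}

\begin{lemma}\label{lem:ball}
Let $\Sigma$ be a combinatorial $e$-sphere, $e\ge1$, and let $C,C'\subset\Sigma$ be nonempty pure $e$-dimensional subcomplexes such that $C\cup C'=\Sigma$ and $\Gamma=C\cap C'$ is a combinatorial $(e-1)$-sphere. Then $C$ and $C'$ are triangulated $e$-balls with boundary $\Gamma$.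
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:schoenflies}, $|\Sigma|\setminus|\Gamma|$ has two components, whose closures are $e$-balls with boundary $|\Gamma|$. The sets $|C|\setminus|\Gamma|$ and $|C'|\setminus|\Gamma|$ are disjoint, relatively closed, nonempty since $\dim\Gamma<e$, and they cover $|\Sigma|\setminus|\Gamma|$. So each is one of the components. As $C$ is pure of dimension $e>\dim\Gamma$, $|C|$ is the closure of $|C|\setminus|\Gamma|$; the same holds for $C'$.
\end{proof}

\begin{proposition}\label{prop:stacked}
Let $M\subset S$ be a combinatorial triangulation of $S^k\times S^m$, $1\le k\le m$, $k+m=d$, and let $A,B$ be its sides, named as after Proposition~\ref{prop:homology} for $F=\mathbb Z_2$. For every vertex $v$ of $M$, $\mathrm{lk}(v,A)$ is a $k$-stacked $d$-ball with boundary $\mathrm{lk}(v,M)$. Hence $M\in\mathcal K^k(d)$.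
\end{proposition}

\begin{proof}
Put $\Sigma=\mathrm{lk}(v,S)\cong\partial\beta^{d+1}$, a combinatorial $d$-sphere, $\Gamma=\mathrm{lk}(v,M)$, a combinatorial $(d-1)$-sphere, $C=\mathrm{lk}(v,A)$ and $C'=\mathrm{lk}(v,B)$. Then $C\cup C'=\Sigma$ and $C\cap C'=\Gamma$. As $v\in A\cap B$ and $A,B$ are pure of dimension $d+1$, both $C$ and $C'$ are nonempty and pure of dimension $d$. By Lemma~\ref{lem:ball}, $C$ is a triangulated $d$-ball with boundary $\Gamma$.

Let $\tau\in C$ with $\dim\tau\le d-k-1=m-1$. Then $\tau\cup\{v\}\in A$ has dimension at most $m$, so it also lies in $B$, which contains the $m$-skeleton of $S$. Hence $\tau\cup\{v\}\in M$ and $\tau\in\Gamma$. So $C$ is $k$-stacked.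
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We may assume $k\le m$. For every field $F$, $M$ is a connected closed $F$-homology $d$-manifold and the second case of Proposition~\ref{prop:homology} holds, so $M$ is $F$-tight by Proposition~\ref{prop:tight}. Proposition~\ref{prop:stacked} gives $M\in\mathcal K^{\min\{k,m\}}(d)$. A centrally symmetric $M$ on $n=2(d+2)$ vertices is a subcomplex of $\partial\beta^{n/2}=\partial\beta^{d+2}$.
\end{proof}

\section{The balls are PL balls}

Theorem~\ref{thm:PL} follows from Proposition~\ref{prop:PL} below, applied to the pair $C,C'$ in the proof of Proposition~\ref{prop:stacked} with $e=d$. By induction, the balls of Lemma~\ref{lem:ball} turn out to be PL manifolds when $\Sigma=\partial\beta^{e+1}$, and for $e\ne4$ standard theorems finish the proof. For $e=4$ we use instead that $\partial\beta^5$ is a suspension. We recall the facts needed.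
\begin{itemize}
\item \emph{Newman:} the closure of the complement of a PL $e$-ball in a PL $e$-sphere is a PL $e$-ball.
\item For $e\le3$, a PL manifold homeomorphic to the $e$-ball is a PL ball (for $e=3$ this is due to Moise). For $e\ge5$, a closed PL $e$-manifold that is a homotopy sphere is a PL sphere (PL Poincar\'e theorem).
\item \emph{Alexander:} a PL $2$-sphere in a PL $3$-sphere bounds PL $3$-balls on both sides.
\item \emph{Regular neighborhoods:} let $Y$ be a polyhedron in a closed PL manifold $Q$. A compact codimension-$0$ PL submanifold of $Q$ that is a neighborhood of $Y$ and collapses to $Y$ is a regular neighborhood of $Y$, and any two regular neighborhoods of $Y$ are PL homeomorphic.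
\end{itemize}

\begin{proposition}\label{prop:PL}
If $\Sigma=\partial\beta^{e+1}$ in Lemma~\ref{lem:ball}, then $C$ and $C'$ are PL $e$-balls.
\end{proposition}

\begin{proof}
We use induction on $e$. For $e=1$, two points of a $4$-cycle bound two arcs. Let $e\ge2$.

\emph{$C$ is a combinatorial manifold with boundary $\Gamma$, and so is $C'$.} If $w\in C\setminus\Gamma$ is a vertex, then $w\notin C'$ and $\mathrm{lk}(w,C)=\mathrm{lk}(w,\Sigma)$ is a PL sphere. If $w\in\Gamma$, then $\mathrm{lk}(w,C)$ and $\mathrm{lk}(w,C')$ are nonempty and pure of dimension $e-1$, their union is $\mathrm{lk}(w,\Sigma)\cong\partial\beta^e$, and their intersection is the combinatorial $(e-2)$-sphere $\mathrm{lk}(w,\Gamma)$. By induction, $\mathrm{lk}(w,C)$ is a PL ball, with boundary $\mathrm{lk}(w,\Gamma)$.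

By Lemma~\ref{lem:ball}, $|C|$ is homeomorphic to a ball. \emph{If $e\le3$}, $C$ is therefore a PL ball. \emph{If $e\ge5$}, attach a cone over $\Gamma$ to $C$. The result is a closed PL manifold and a topological sphere, hence a PL sphere. The cone is a PL ball in it, and $C$ is the closure of its complement, so $C$ is a PL ball by Newman's theorem. The same applies to $C'$.

\emph{Let $e=4$.} Write $a,b=\pm e_5$ and $T=\partial\beta^4$, so that $\Sigma=\{a,b\}*T$ is the suspension of $T$. Every facet of $\Sigma$ contains exactly one of $a,b$.

\emph{Case 1: $a,b\notin\Gamma$.} Then $\Gamma\subset T$, and both are triangulated $3$-spheres, so $\Gamma=T$. Then $C$ and $C'$ are the cones $a*T$ and $b*T$ in some order.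

\emph{Case 2: exactly one of $a,b$ is in $\Gamma$.} Say $a\in\Gamma$. Then $b$ lies in exactly one of $C,C'$, say in $C'$. All facets of $C$ contain $a$, so $C=a*\mathrm{lk}(a,C)$ is a cone over a PL $3$-ball, hence a PL ball. By Newman's theorem $C'$ is a PL ball too.

\emph{Case 3: $a,b\in\Gamma$.} Let $P=\mathrm{lk}(a,C)$, $Q=\mathrm{lk}(b,C)$ and $X=P\cap Q\subset T$. By purity,
\[
C=(a*P)\cup(b*Q),\qquad (a*P)\cap(b*Q)=X .
\]
The idea is that $C$ is a thickening of the suspension $\{a,b\}*X$, and that thickening $X$ first, inside the $3$-sphere $T$, and then suspending gives a ball.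

\emph{The ball $\{a,b\}*R$.} The Mayer--Vietoris sequence gives $\tilde H_i(X;\mathbb Z)\cong\tilde H_{i+1}(C;\mathbb Z)=0$ for all $i\ge-1$. So $|X|$ is nonempty and $\mathbb Z$-acyclic. Let $R$ be a regular neighborhood of $|X|$ in the PL $3$-sphere $|T|$. It is a compact $\mathbb Z$-acyclic PL $3$-manifold. By Lefschetz duality, $H_i(R,\partial R;\mathbb Z)\cong H^{3-i}(R;\mathbb Z)$ is $\mathbb Z$ for $i=3$ and $0$ otherwise, so $\partial R$ is a closed surface with the homology of $S^2$, that is, a PL $2$-sphere. As $R$ is one of its two sides in $|T|$, Alexander's theorem shows that $R$ is a PL $3$-ball. Its suspension $\{a,b\}*R$ is a PL $4$-ball in $|\Sigma|$.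

\emph{Both $\{a,b\}*R$ and $C$ collapse to $\{a,b\}*X$.} For the first, take subdivisions in which $R$ collapses simplicially to $X$. To an elementary collapse that removes a pair $\sigma\subset\tau$, where $\tau$ is the only proper coface of $\sigma$, correspond three elementary collapses of the suspension: remove $a\sigma\subset a\tau$, then $b\sigma\subset b\tau$, then $\sigma\subset\tau$. For the second, remove from $C$ the pairs $\sigma\subset a\sigma$ with $\sigma\in P\setminus X$, in order of decreasing dimension. At its turn, $\sigma$ has $a\sigma$ as its only remaining proper coface: since $\sigma\notin Q$, every face of $C$ containing $\sigma$ is of the form $\sigma'$ or $a\sigma'$ with $\sigma\subseteq\sigma'\in P\setminus X$, and those with $\sigma'\supsetneq\sigma$ have been removed. In the same way remove the pairs $\sigma\subset b\sigma$ with $\sigma\in Q\setminus X$. What remains is $(a*X)\cup(b*X)=\{a,b\}*X$.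

\emph{Comparison.} Since $\{a,b\}*X$ meets $\Gamma=\partial C$ (for instance in $a$ and $b$), we enlarge $C$. Let $C^+$ be the union of $C$ and a collar of $\Gamma$ in the PL manifold $C'$. Then $C^+\cong C$ by a PL homeomorphism, $C^+$ is a neighborhood of $|\{a,b\}*X|$ in $|\Sigma|$, and it collapses to $C$ and hence to $\{a,b\}*X$. In the same way add an exterior collar to the $4$-ball $\{a,b\}*R$; it exists because the closure of the complement is a PL manifold, by Newman's theorem. The result is again a PL $4$-ball. Both enlarged manifolds are regular neighborhoods of $|\{a,b\}*X|$ in $|\Sigma|$, so they are PL homeomorphic, and $C\cong C^+$ is a PL $4$-ball. By Newman's theorem so is $C'$.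
\end{proof}

\section{Face numbers, homology spheres, and sharpness}

It remains to prove the formula for the $f$-vector and parts (3) and (4) of Theorem~\ref{thm:general}; part (1) and the rest of part (2) are Lemma~\ref{lem:sides}(a) and Propositions~\ref{prop:homology} and~\ref{prop:tight}. Both the formula and part (4) rest on a reciprocity between all faces and interior faces, which we state first.

For a finite set $\mathcal F$ of faces and $D$ at least the size of each of them, let
\[
h_D(\mathcal F;t)=\sum_{\tau\in\mathcal F}t^{|\tau|}(1-t)^{D-|\tau|} .
\]
This is additive over disjoint unions of sets of faces, and $h_{D+1}(\mathcal F;t)=(1-t)\,h_D(\mathcal F;t)$. The coefficients up to $t^q$ depend only on the numbers of faces of each size at most $q$; in particular they vanish if there are no such faces. Moreover, $h_N(\partial\beta^N;t)=(1+t)^N$, because $\sum_{\tau\in\partial\beta^N}x^{|\tau|}=(1+2x)^N$; this holds for every $N\ge1$. In this notation the polynomial $h_M$ of Theorem~\ref{thm:general} is $h_{d+1}(M;t)$. Write $\tilde\chi(X)=\sum_{\tau\in X}(-1)^{|\tau|-1}=\sum_i(-1)^i\tilde\beta_i(X)$.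

\begin{lemma}\label{lem:reciprocity}
Let $X$ be a finite complex of dimension at most $D-1$ and $Y$ a subcomplex with $\emptyset\in Y$. Suppose that $\mathrm{lk}(\sigma,X)$ has the $F$-homology of $S^{D-1-|\sigma|}$ for all $\sigma\in X\setminus Y$ and is $F$-acyclic for all $\sigma\in Y$, $\sigma\ne\emptyset$. Then
\[
t^D\,h_D(X;1/t)=h_D(X\setminus Y;t)-\tilde\chi(X)\,(t-1)^D .
\]
\end{lemma}

\begin{proof}
For $\sigma\in X$ we have $\sum_{\sigma\subseteq\tau\in X}(-1)^{|\tau|}=-(-1)^{|\sigma|}\tilde\chi(\mathrm{lk}(\sigma,X))$. This is $(-1)^D$ if $\sigma\in X\setminus Y$, it is $0$ if $\emptyset\ne\sigma\in Y$, and it is $-\tilde\chi(X)$ if $\sigma=\emptyset$. Let $\Phi(x)=\sum_{\tau\in X}x^{|\tau|}$ and $\Psi(x)=\sum_{\tau\in X\setminus Y}x^{|\tau|}$. Expanding $(-1-x)^{|\tau|}=(-1)^{|\tau|}\sum_{\sigma\subseteq\tau}x^{|\sigma|}$ and exchanging the sums, we get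
\[
\Phi(-1-x)=(-1)^D\,\Psi(x)-\tilde\chi(X).
\]
Put $x=t/(1-t)$. Then $-1-x=1/(t-1)$, and multiplying by $(t-1)^D$ gives the assertion: on the left, $(t-1)^D\Phi(1/(t-1))=t^Dh_D(X;1/t)$, and on the right, $(1-t)^D\Psi(t/(1-t))=h_D(X\setminus Y;t)$.
\end{proof}

\begin{proof}[Proof of the formula in Theorem~\ref{thm:general}(2)]
By Lemma~\ref{lem:sides}(b), Lemma~\ref{lem:reciprocity} applies to $X=A$, $Y=M$ and $D=N$, with $\tilde\chi(A)=(-1)^k$. All faces of $A$ of size at most $m+1$ lie in $M$, so the coefficients of $h_N(A\setminus M;t)$ vanish up to $t^{m+1}$. Let $l\ge k+1$; then $N-l\le m+1$, and comparing coefficients of $t^{N-l}$ we find that the coefficient of $t^l$ in $h_N(A;t)$ is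
\[
-(-1)^k(-1)^l\binom Nl=(-1)^{l-k-1}\binom Nl .
\]
For $l\le k+1$ this coefficient is $\binom Nl$, because $A$ contains the $k$-skeleton of $S$ and $h_N(S;t)=(1+t)^N$. So it is $a_l\binom Nl$ for all $l$. In the same way, with $k$ and $m$ exchanged, the coefficient of $t^l$ in $h_N(B;t)$ is $b_l\binom Nl$. Finally, $h_N(M;t)=h_N(A;t)+h_N(B;t)-h_N(S;t)$ since $A\cap B=M$ and $A\cup B=S$, and $h_N(M;t)=(1-t)\,h_M(t)$.
\end{proof}

For $k=m=1$ we have $(c_0,\dots,c_4)=(1,1,1,-3,1)$, so $(1-t)h_M(t)=1+4t+6t^2-12t^3+t^4$ and $h_M(t)=1+5t+11t^2-t^3$. This gives $f=(8,24,16)$, as in Section~\ref{sec:torus}.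

\begin{proof}[Proof of Theorem~\ref{thm:general}(3)]
If $M$ is not an $F$-homology sphere, it is $F$-tight by (1) and (2). Now let $M$ be an $F$-homology sphere containing all vertices, and suppose that $M$ is $F$-tight. Let $W_0$ be any facet of $S$. It has $d+2$ vertices, so it is not in $M$, and it contains a minimal nonface $W$ of $M$. Here $|W|\ge2$, and $M[W]=\partial W$ has $\tilde H_{|W|-2}(M[W])\neq0$. As $W$ is a face of $\beta^N$, it is $V\cap h$ for some closed half-space $h$. By Lemma~\ref{lem:halfspace} and tightness, $H_*(M[W])\to H_*(M)$ is injective; so is the induced map of reduced homology, and $\tilde H_{|W|-2}(M)\ne0$. Hence $|W|-2=d$ and $W=W_0$, that is, $\partial W_0\subset M$. As $W_0$ was arbitrary, $M$ contains all $d$-faces of $S$. But a $(d-1)$-face of $S$ omits two antipodal pairs and so lies in four $d$-faces of $S$, while in $M$ it lies in exactly two. This is a contradiction.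
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(4)]
Suppose that $\Gamma=\mathrm{lk}(v,M)$ is the boundary of a $(k-1)$-stacked $d$-ball $C$. We compute the coefficient of $t^k$ in $h_{d+1}(\Gamma;t)$ in two ways.

Since $M$ contains the $k$-skeleton of $S$, $\Gamma$ contains the $(k-1)$-skeleton of $\mathrm{lk}(v,S)\cong\partial\beta^{d+1}$. So the two complexes have the same faces of size at most $k$, and the coefficient of $t^k$ equals that of $(1+t)^{d+1}$, namely $\binom{d+1}k>0$.

On the other hand, let $C^\circ=C\setminus\Gamma$ be the set of interior faces, so that $h_{d+1}(\Gamma;t)=h_{d+1}(C;t)-h_{d+1}(C^\circ;t)$. For a nonempty face $\sigma$ of $C$ and a point $x$ in its relative interior, $\tilde H_{i-|\sigma|}(\mathrm{lk}(\sigma,C))\cong H_i(|C|,|C|\setminus\{x\})$. So $\mathrm{lk}(\sigma,C)$ has the homology of $S^{d-|\sigma|}$ if $\sigma\in C^\circ$, and is acyclic if $\sigma\in\Gamma$. Lemma~\ref{lem:reciprocity} with $X=C$, $Y=\Gamma$, $D=d+1$ and $\tilde\chi(C)=0$ shows that the coefficient of $t^k$ in $h_{d+1}(C;t)$ equals that of $t^{d+1-k}$ in $h_{d+1}(C^\circ;t)$. Since $C$ is $(k-1)$-stacked, interior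 faces have dimension at least $d-k+1$, hence size at least $d-k+2$. So the coefficients of $h_{d+1}(C^\circ;t)$ vanish up to $t^{d-k+1}$, and the coefficient of $t^k$ in $h_{d+1}(C;t)$ is $0$. As $k\le d/2$, we have $k\le d-k+1$, and the coefficient of $t^k$ in $h_{d+1}(C^\circ;t)$ is $0$ as well. So the coefficient of $t^k$ in $h_{d+1}(\Gamma;t)$ is $0$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bredon}
G.~Bredon, \emph{Topology and Geometry}.

\bibitem{BrownSchoenflies}
M.~Brown, Bull.\ AMS \textbf{66} (1960).

\bibitem{BrownCollar}
M.~Brown, Ann.\ of Math.\ \textbf{75} (1962).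

\bibitem{Effenberger}
F.~Effenberger, \emph{Stacked polytopes and tight triangulations of manifolds}, arXiv:0911.5037 (2009).

\bibitem{KleeNovik}
Klee and Novik, Adv.\ Math.\ \textbf{229} (2012).

\end{thebibliography}

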